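\title{The Riemann--Roch map of a local ring does not depend on the ambient regular ring}

\begin{abstract}
Let $R$ be a Noetherian local ring that is a homomorphic image of a regular local ring $T$. The singular Riemann--Roch theorem gives an isomorphism $\tau_{R/T}$ from the Grothendieck group $G_0(R)_{\mathbb Q}$ to the Chow group $A_*(R)_{\mathbb Q}$. We prove that $\tau_{R/T}$ does not depend on $T$, with no assumption on characteristic, excellence or completeness. The grading that $\tau_{R/T}$ induces on $G_0(R)_{\mathbb Q}$ is the eigenspace decomposition of an Adams-type operation. We compute this operation from finitely generated $R$-modules whose completions do not depend on $T$, and finitely generated modules with isomorphic completions are isomorphic. The result extends to separated schemes of finite type over $R$.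
\end{abstract}

\section{Introduction}\label{sec:intro}

For a Noetherian scheme $X$ let $G_0(X)$ be the Grothendieck group of coherent sheaves and $A_*(X)$ the Chow group of cycles modulo rational equivalence. For a ring $R$ we write $G_0(R)$ and $A_*(R)$ for the groups of $\operatorname{Spec}R$, and for an abelian group $N$ we put $N_{\mathbb Q}=N\otimes_{\mathbb Z}\mathbb Q$. If $S$ is a regular scheme and $X$ is of finite type over $S$, the singular Riemann--Roch theorem \cite[Chapters 18 and 20]{Fulton} gives an isomorphism
\[
\tau_{X/S}\colon G_0(X)_{\mathbb Q}\xrightarrow{\ \sim\ }A_*(X)_{\mathbb Q}.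
\]
It sends the class of a coherent sheaf to the cycle of its support plus correction terms of lower dimension, and these terms depend on $S$. If $X$ is smooth over $S$, then $\tau_{X/S}([\mathcal O_X])=\operatorname{td}(T_{X/S})\cap[X]$, where $\operatorname{td}=1+\frac12c_1+\cdots$ is the Todd class. For $X=\mathbb P^1_k$ over a field $k$ the tangent bundle is $0$ over the base $\mathbb P^1_k$ and $\mathcal O(2)$ over the base $\operatorname{Spec}k$, so that for a $k$-rational point $t$
\[
\tau_{\mathbb P^1_k/\mathbb P^1_k}([\mathcal O_{\mathbb P^1_k}])=[\mathbb P^1_k]\neq[\mathbb P^1_k]+[t]=\tau_{\mathbb P^1_k/\operatorname{Spec}k}([\mathcal O_{\mathbb P^1_k}]).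
\]

Now let $R$ be a Noetherian local ring and $T\to R$ a surjection from a regular local ring. Write $\tau_{R/T}$ for $\tau_{\operatorname{Spec}R/\operatorname{Spec}T}$. The following problem comes from \cite{KS}.

\medskip
\noindent\textbf{Question.} \emph{If $T$ and $T'$ are regular local rings with surjections onto $R$, must $\tau_{R/T}=\tau_{R/T'}$?}
\medskip

It is known (Kurano, Proposition 1.2) that the answer is yes if $R$ is complete, or essentially of finite type over a field or over $\mathbb Z$. We show that it is always yes.

\begin{theorem}\label{thm:main}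
Let $R$ be a nonzero Noetherian local ring and let $T\to R$, $T'\to R$ be surjections from regular local rings. Then $\tau_{R/T}=\tau_{R/T'}$.
\end{theorem}

\begin{theorem}\label{thm:schemes}
In the same situation, $\tau_{X/\operatorname{Spec}T}=\tau_{X/\operatorname{Spec}T'}$ for every separated scheme $X$ of finite type over $\operatorname{Spec}R$.
\end{theorem}

This is the answer one would guess. In the example of $\mathbb P^1_k$ the two maps differ by the Todd class of a vector bundle, and over a local ring every vector bundle is trivial. In dimension at most one there is no room for a discrepancy at all. The group $G_0(R)$ is generated by the classes $[R/\mathfrak p]$ with $\mathfrak p$ prime, and $\tau_{R/T}([R/\mathfrak p])$ is $[\operatorname{Spec}R/\mathfrak p]$ plus terms of lower dimension. If $\dim R=0$ there are no such terms. If $\dim R\ge1$, then $A_0(R)_{\mathbb Q}=0$, because for a prime $\mathfrak p$ with $\dim R/\mathfrak p=1$ the divisor on $\operatorname{Spec}R/\mathfrak p$ of a nonunit $x\notin\mathfrak p$ is a positive multiple of the closed point. The first term that could depend on $T$ is the component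 in $A_1(R)_{\mathbb Q}$ of $\tau_{R/T}([R/\mathfrak p])$ with $\dim R/\mathfrak p=2$.

To compare $T$ and $T'$ one would like a third regular local ring that maps onto both, compatibly with the maps to $R$. Such a ring maps to $T\times_RT'$, and nothing guarantees that this fiber product is a quotient of a regular local ring. After completion, Cohen's structure theorem supplies the common cover. But an identity of classes obtained after completion holds in $G_0(\widehat R)_{\mathbb Q}$, and the map $G_0(R)_{\mathbb Q}\to G_0(\widehat R)_{\mathbb Q}$ need not be injective: a ring for which it is not is the subject of \cite{KS}.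

Isomorphism classes of modules behave better than classes in $G_0$: two finitely generated $R$-modules with isomorphic completions are isomorphic (Lemma~\ref{lem:completion}). So we look for a description of $\tau_{R/T}$ by individual $R$-modules. Section~\ref{sec:operation} attaches to each module $M$ a class $\psi_T(M)$, built from the cohomology of a tensor power of a free resolution of $M$ with its cyclic symmetry, and reduces Theorem~\ref{thm:main} to two statements: $\psi_T$ acts on $A_j(R)_{\mathbb Q}$ by a scalar that determines $j$ (proved in Section~\ref{sec:eigen}), and, up to a normalizing factor, $\psi_T$ does not depend on $T$. For the second statement, Section~\ref{sec:koszul} replaces tensor powers over $T$ by tensor powers over a Koszul algebra, and Section~\ref{sec:compare} shows that the completions of the resulting modules do not depend on $T$. Section~\ref{sec:schemes} deduces Theorem~\ref{thm:schemes} by passing to affine cones.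

\section{Background}\label{sec:background}

Throughout, $R$, $T$, $T'$ are as in Theorem~\ref{thm:main}. We write $\mathfrak m$ and $k$ for the maximal ideal and the residue field of $R$, and $I=\ker(T\to R)$, $I'=\ker(T'\to R)$, $d=\dim T$, $d'=\dim T'$.

\subsection{Complexes}
Complexes are homological, with differential $\partial$ of degree $-1$, and $E[1]_i=E_{i-1}$. The dual $E^\vee$ of a complex of vector bundles, or of free $T$-modules, has $(E_i)^\vee$ in cohomological degree $i$, that is, in homological degree $-i$, with the transposed differential; other sign conventions give isomorphic complexes. We use the following fact.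
\begin{itemize}
\item[(E)] A bounded complex of vector bundles is exact at a point $y$ if and only if its fiber at $y$ is exact, and then it is split exact, hence contractible, near $y$.
\end{itemize}
Indeed, in either case the last map is onto at $y$ (by Nakayama's lemma if the fiber is exact), so it splits; replace its source by its kernel and continue.

\subsection{Chow groups}
Let $X$ be of finite type over a regular scheme $S$. Cycles are integer combinations of integral closed subschemes $V\subset X$, and rational equivalence is generated by the divisors of nonzero rational functions on such subschemes. Thus the group $A_*(X)$ does not involve $S$. Its grading does: if $V_0$ is the closure of the image of $V$ in $S$ and $K(-)$ denotes the function field, then $\dim_SV=\operatorname{tr.deg}(K(V)/K(V_0))-\operatorname{codim}(V_0,S)$. If $S=\operatorname{Spec}T$ and $V_0=\operatorname{Spec}R/\mathfrak p$, then $\operatorname{codim}(V_0,S)=d-\dim R/\mathfrak p$. So for $X$ of finite type over $R$ the gradings over $T$ and over $T'$ differ by a shift. We let $A_j(R)$ be generated by the $[\operatorname{Spec}R/\mathfrak p]$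 with $\dim R/\mathfrak p=j$. The following standard facts hold over a regular base \cite[\S20.1]{Fulton}.
\begin{itemize}
\item[(C1)] For $g$ proper, $g_*[V]=[K(V):K(g(V))]\,[g(V)]$ if the degree is finite, and $g_*[V]=0$ otherwise. For $g$ smooth, $g^*[V]=[g^{-1}(V)]$. If $X'\subset X$ is closed, then $A_*(X')\to A_*(X)\to A_*(X\setminus X')\to0$ is exact.
\item[(C2)] For a line bundle $\mathcal L$, $c_1(\mathcal L)\cap[V]$ is the divisor of a nonzero rational section of $\mathcal L|_V$. The Chern classes of a vector bundle $E$ are universal polynomials in the operators $\alpha\mapsto g_*(c_1(\mathcal O(1))^i\cap g^*\alpha)$, where $g\colon\mathbb P(E)\to X$ is the projective bundle. They commute with each other and with smooth pullback. The Chern character $\operatorname{ch}=\sum_q\operatorname{ch}_q$ is additive on short exact sequences, $\operatorname{ch}(\mathcal L)=\exp c_1(\mathcal L)$, and $\operatorname{ch}_q(E^\vee)=(-1)^q\operatorname{ch}_q(E)$. Pullback to a flag bundle is injective on $A_*$ (splitting principle).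
\item[(C3)] Let $i\colon D\to Y$ be an effective Cartier divisor and $Z$ a scheme over $Y$, with $Z_D=Z\times_YD$. The Gysin map $i^!\colon A_*(Z)\to A_*(Z_D)$ sends $[V]$ to the cycle of the Cartier divisor $V_D\subset V$ if $V\not\subset Z_D$, and to $c_1(\mathcal O(D)|_V)\cap[V]$ if $V\subset Z_D$. It commutes with proper push-forward, and the image of $i^!\alpha$ in $A_*(Z)$ is $c_1(\mathcal O(D))\cap\alpha$.
\item[(C4)] Pullback $A_*(X)\to A_*(X\times\mathbb A^1)$ is bijective. If $\operatorname{pr}\colon X\times\mathbb P^n\to X$ is the projection and $s=c_1(\mathcal O(1))$, every element of $A_*(X\times\mathbb P^n)$ is uniquely $\sum_{i=0}^ns^i\cap\operatorname{pr}^*\gamma_i$ with $\gamma_i\in A_*(X)$.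
\end{itemize}

\subsection{Localized Chern characters and Riemann--Roch}
Let $Y$ be of finite type over a regular base, $X\subset Y$ closed, and $E$ a bounded complex of vector bundles on $Y$ that is exact off $X$. The localized Chern character \cite[\S18.1, \S20.1]{Fulton} is a homomorphism $\operatorname{ch}^Y_X(E)=\sum_q\operatorname{ch}^Y_{X,q}(E)$ from $A_*(Y)_{\mathbb Q}$ to $A_*(X)_{\mathbb Q}$, whose $q$-th term lowers dimension by $q$. It refines the alternating sum of the Chern characters of the terms of $E$ to a class supported on $X$.
\begin{itemize}
\item[(L1)] Each $\operatorname{ch}^Y_{X,q}$ is a bivariant class, compatible with pullback of complexes. For $g\colon Y'\to Y$ and $X'=g^{-1}(X)$: if $g$ is proper, then $g_*(\operatorname{ch}^{Y'}_{X',q}(g^*E)\cap\alpha)=\operatorname{ch}^Y_{X,q}(E)\cap g_*\alpha$; if $g$ is an open immersion or the inclusion of an effective Cartier divisor, then $\operatorname{ch}_q$ commutes with $g^*$ or with $g^!$, respectively.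
\item[(L2)] $\operatorname{ch}^Y_Y(E)=\sum_i(-1)^i\operatorname{ch}(E_i)$; we abbreviate the right side to $\operatorname{ch}(E)$. Enlarging $X$ corresponds to push-forward. In particular $\operatorname{ch}^Y_X(E)=0$ if $E$ is exact.
\item[(L3)] $\operatorname{ch}^Y_X$ is additive on short exact sequences of complexes.
\end{itemize}
The cone of a chain map $E\to E'$ is an extension of $E[1]$ by $E'$. The cone of the identity is exact, so $\operatorname{ch}^Y_X(E[1])=-\operatorname{ch}^Y_X(E)$; the cone of a quasi-isomorphism is exact, so $\operatorname{ch}^Y_X$ is invariant under quasi-isomorphism. From \cite[Theorem 18.3 and \S20.1]{Fulton} we use: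
\begin{itemize}
\item[(R1)] If $X$ is closed in a scheme $Y$ smooth over the regular base $S$, and $E\to\mathcal F$ is a finite locally free resolution on $Y$ of a coherent sheaf $\mathcal F$ on $X$, then $\tau_{X/S}([\mathcal F])=\operatorname{td}(T_{Y/S})\cap\operatorname{ch}^Y_X(E)\cap[Y]$. In particular $\tau_{R/T}([M])=\operatorname{ch}^{\operatorname{Spec}T}_{\operatorname{Spec}R}(F)\cap[\operatorname{Spec}T]$ for a finite free $T$-resolution $F$ of an $R$-module $M$.
\item[(R2)] $\tau$ commutes with proper push-forward and with restriction to open subschemes, and $\tau(g^*\beta)=\operatorname{td}(T_g)\cap g^*\tau(\beta)$ for $g$ smooth.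
\item[(R3)] $\tau_{R/T}([R/\mathfrak p])=[\operatorname{Spec}R/\mathfrak p]+{}$terms of lower dimension.
\end{itemize}
We need (R1) for complexes with several homology modules.

\begin{lemma}\label{lem:euler}
Let $C$ be a bounded complex of finitely generated free $T$-modules whose homology is annihilated by $I$. Then
\[
\operatorname{ch}^{\operatorname{Spec}T}_{\operatorname{Spec}R}(C)\cap[\operatorname{Spec}T]=\tau_{R/T}\Big(\sum_i(-1)^i[H_i(C)]\Big).
\]
\end{lemma}

\begin{proof}
Write $\operatorname{ch}$ for the left side. We induct on the number of nonzero homology modules; if there are none, both sides vanish by (L2). Let $i$ be minimal with $H_i(C)\ne0$. Below degree $i$ the complex splits, so $\ker\partial_i$ is a direct summand of $C_i$, hence free, and the subcomplex $\cdots\to C_{i+1}\to\ker\partial_i\to0$ is quasi-isomorphic to $C$. So we may assume $C_j=0$ for $j<i$. Let $F$ be a finite free resolution of $H_i(C)$, which exists because $T$ is regular. Lift $C_i\to H_i(C)$ to a chain map $C\to F[i]$, with cone $C'$. The map is an isomorphism on $H_i$, so the long exact sequence gives $H_{j+1}(C')\cong H_j(C)$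 for $j>i$, and all other homology of $C'$ vanishes. Also $\operatorname{ch}(C)=(-1)^i\operatorname{ch}(F)-\operatorname{ch}(C')$. By (R1) the first term is $(-1)^i\tau_{R/T}([H_i(C)])$, and by induction $-\operatorname{ch}(C')=\tau_{R/T}(\sum_{j>i}(-1)^j[H_j(C)])$.
\end{proof}

\subsection{Descent of isomorphisms from the completion}

\begin{lemma}\label{lem:completion}
If $M,N$ are finitely generated $R$-modules and $\widehat M\cong\widehat N$ as $\widehat R$-modules, then $M\cong N$.
\end{lemma}

\begin{proof}
Since $\widehat R$ is flat and $M$ is finitely presented, $\operatorname{Hom}_R(M,N)\otimes_R\widehat R=\operatorname{Hom}_{\widehat R}(\widehat M,\widehat N)$. As $\widehat R=R+\mathfrak m\widehat R$, there is $g\in\operatorname{Hom}_R(M,N)$ congruent modulo $\mathfrak m$ to a given isomorphism $\widehat M\to\widehat N$. Then $M/\mathfrak mM\to N/\mathfrak mN$ is onto, so $g$ is onto by Nakayama's lemma. By symmetry there is a surjection $g'\colon N\to M$. The surjective endomorphism $g'g$ of the Noetherian module $M$ is injective, so $g$ is injective.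
\end{proof}

\section{A cyclic power operation}\label{sec:operation}

We want an operation on modules that multiplies the component of $\tau_{R/T}$ in $A_j$ by a scalar determining $j$. The model is the Adams operation: $\mathcal L\mapsto\mathcal L^{\otimes\ell}$ multiplies $\operatorname{ch}_q$ by $\ell^q$. For a sum $E=\bigoplus_a\mathcal L_a$ one wants $\sum_a\mathcal L_a^{\otimes\ell}$. These are the summands of $E^{\otimes\ell}$ fixed by cyclic permutation of the factors, so they are what a trace of that permutation sees. For $\ell=2$ the trace is the symmetric square minus the exterior square. To decompose under a cyclic group of order $\ell$ we need $\ell$ to be invertible, and since $R$ is local one of $2$, $3$ is.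

\subsection{The trace}
Let $\ell=2$ if $\operatorname{char}k\ne2$ and $\ell=3$ if $\operatorname{char}k=2$. Then $\ell$ is a unit in every local ring with residue field $k$, in particular in $R$, $T$, $T'$. Put
\[
\mathbb Z'=\mathbb Z[1/\ell],\qquad C_\ell=\langle\sigma\rangle\text{ cyclic of order }\ell,\qquad\varepsilon=\frac1\ell\sum_{s=0}^{\ell-1}\sigma^s,\qquad\mathcal G=G_0(R)_{\mathbb Q}.
\]
The idempotent $\varepsilon$ projects onto the invariants. For a finitely generated $R$-module $H$ with an $R$-linear action of $C_\ell$ put
\[
\operatorname{tr}(H)=[\varepsilon H]-\frac1{\ell-1}[(1-\varepsilon)H]\in\mathcal G.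
\]
This is additive on short exact sequences, because $H\mapsto\varepsilon H$ and $H\mapsto(1-\varepsilon)H$ are exact. The coefficient $-\frac1{\ell-1}$ is the average of the nontrivial $\ell$-th roots of unity, and it makes $\operatorname{tr}$ vanish on free orbits: if $H=\bigoplus_{s=0}^{\ell-1}\sigma^sN$, then $x\mapsto\sum_s\sigma^sx$ identifies $N$ with $\varepsilon H$, the complement has class $(\ell-1)[N]$, and $\operatorname{tr}(H)=0$.

\begin{lemma}\label{lem:trace}
Let $L$ be a finitely generated free $\mathbb Z'$-module with an action of $C_\ell$, and let $C_\ell$ act diagonally on $L\otimes_{\mathbb Z'}H$. Then $\operatorname{tr}(L\otimes_{\mathbb Z'}H)=\operatorname{Tr}(\sigma|L)\operatorname{tr}(H)$.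
\end{lemma}

\begin{proof}
Let $\zeta$ be a primitive $\ell$-th root of unity. Then $\mathbb Z'[C_\ell]\cong\mathbb Z'\times\mathbb Z'[\zeta]$, and for $\ell\in\{2,3\}$ both factors are principal ideal domains. Since $L$ is torsion-free, $L\cong\mathbb Z'^{\,a}\oplus\mathbb Z'[\zeta]^r$. The trace of $\sigma$ on $\mathbb Z'[\zeta]$ is the sum of the nontrivial $\ell$-th roots of unity, which is $-1$; so $\operatorname{Tr}(\sigma|L)=a-r$. The module $\mathbb Z'[C_\ell]\otimes H=\bigoplus_s\sigma^s(1\otimes H)$ is a free orbit, so $\operatorname{tr}(H)+\operatorname{tr}(\mathbb Z'[\zeta]\otimes H)=0$. Hence $\operatorname{tr}(L\otimes H)=(a-r)\operatorname{tr}(H)$.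
\end{proof}

\subsection{The operation}
The $\ell$-th tensor power of a complex carries the action
\[
\sigma(x_1\otimes\cdots\otimes x_\ell)=(-1)^{|x_\ell|(|x_1|+\cdots+|x_{\ell-1}|)}\,x_\ell\otimes x_1\otimes\cdots\otimes x_{\ell-1}
\]
of $C_\ell$ by chain maps, and duals carry the contragredient action $\sigma\varphi=\varphi\circ\sigma^{-1}$. If $f$ is a homotopy equivalence with homotopy inverse $g$, then $f^{\otimes\ell}$ is an equivariant chain map, and $f^{\otimes\ell}$, $g^{\otimes\ell}$ are inverse up to homotopy (change one factor at a time). The homotopies need not be equivariant, but this is enough: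
\begin{itemize}
\item[(H)] $f^{\otimes\ell}$ induces equivariant isomorphisms on the cohomology of the duals.
\end{itemize}
Let $M$ be a finitely generated $R$-module and $F$ a finite free $T$-resolution of $M$. Multiplication by $x\in I$ on $F$ lifts the zero map of $M$, so it is null-homotopic on $F$, on $F^{\otimes_T\ell}$ and on the dual. Hence the cohomology of $(F^{\otimes_T\ell})^\vee$ consists of finitely generated $R$-modules, and we put
\[
\psi_T(M)=\sum_m(-1)^m\operatorname{tr}H^m\big((F^{\otimes_T\ell})^\vee\big)\in\mathcal G.
\]
By (H) this does not depend on $F$. The dual will be needed in Section~\ref{sec:koszul}; here it only changes signs.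

\begin{proposition}\label{prop:eigen}
For all $j$, the components in $A_j(R)_{\mathbb Q}$ satisfy $\tau_{R/T}(\psi_T(M))_j=(-\ell)^{d-j}\,\tau_{R/T}([M])_j$.
\end{proposition}

\begin{proposition}\label{prop:compare}
For every finitely generated $R$-module $M$ we have $(-\ell)^{-d}\psi_T(M)=(-\ell)^{-d'}\psi_{T'}(M)$ in $G_0(R)_{\mathbb Q}$.
\end{proposition}

\begin{example}\label{ex:hyper}
Let $\ell=2$, $R=T/(f)$ with $f\ne0$, and $M=R$. Then $F$ has basis $1,e$ in degrees $0,1$ with $\partial e=f$. The invariant part of $F\otimes F$ has basis $1\otimes1$ and $u=e\otimes1+1\otimes e$, with $\partial u=2f(1\otimes1)$. The anti-invariant part has basis $v=1\otimes e-e\otimes1$ and, because of the sign, $e\otimes e$, with $\partial(e\otimes e)=fv$. After dualizing, $H^1\cong R$ is invariant, $H^2\cong R$ is anti-invariant, and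
\[
\psi_T(R)=(-1)^1[R]+(-1)^2(-[R])=-2[R].
\]
Proposition~\ref{prop:eigen} then says that $\tau_{R/T}([R])$ lies in $A_{d-1}(R)_{\mathbb Q}$. If moreover $R$ is regular, we may take $T'=R$, where $F=R$ and $\psi_{T'}(R)=[R]$. This agrees with Proposition~\ref{prop:compare}. Note that $\psi_T(R)$ is built from two modules and $\psi_{T'}(R)$ from one: the modules depend on the regular ring, and only the normalized alternating sums agree.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Propositions~\ref{prop:eigen} and~\ref{prop:compare}]
Let $\lambda$ be the automorphism of $A_*(R)_{\mathbb Q}$ that acts on $A_j(R)_{\mathbb Q}$ as $(-\ell)^{-j}$. Proposition~\ref{prop:eigen} says that $\tau_{R/T}^{-1}\lambda\,\tau_{R/T}([M])=(-\ell)^{-d}\psi_T(M)$, and the same holds for $T'$. The classes $[M]$ generate $\mathcal G$, so Proposition~\ref{prop:compare} gives $\tau_{R/T}^{-1}\lambda\,\tau_{R/T}=\tau_{R/T'}^{-1}\lambda\,\tau_{R/T'}$. Thus $\rho=\tau_{R/T'}\tau_{R/T}^{-1}$ commutes with $\lambda$. The numbers $(-\ell)^{-j}$ are distinct, so the $A_j(R)_{\mathbb Q}$ are the eigenspaces of $\lambda$, and $\rho$ preserves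 each of them.

It remains to see that a graded $\rho$ is the identity. Let $\mathcal G_j\subset\mathcal G$ be spanned by the $[R/\mathfrak p]$ with $\dim R/\mathfrak p\le j$, and $A_{\le j}=\bigoplus_{i\le j}A_i(R)_{\mathbb Q}$. By (R3) and induction on $j$, $\tau_{R/T}(\mathcal G_j)=A_{\le j}=\tau_{R/T'}(\mathcal G_j)$. Let $V=\operatorname{Spec}R/\mathfrak p$ have dimension $j$. By (R3), $[V]-\tau_{R/T}([R/\mathfrak p])\in A_{\le j-1}$, so $\tau_{R/T}^{-1}([V])\in[R/\mathfrak p]+\mathcal G_{j-1}$, and applying $\tau_{R/T'}$ gives $\rho([V])\in[V]+A_{\le j-1}$. Since $\rho([V])\in A_j(R)_{\mathbb Q}$, we get $\rho([V])=[V]$. Hence $\rho=\mathrm{id}$.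
\end{proof}

\begin{remark}\label{rem:intrinsic}
The proof describes $\tau_{R/T}$ intrinsically. The operator $\Psi\colon[M]\mapsto(-\ell)^{-d}\psi_T(M)$ on $G_0(R)_{\mathbb Q}$ depends only on $R$ and $\ell$, its $(-\ell)^{-j}$-eigenspace is $\tau_{R/T}^{-1}(A_j(R)_{\mathbb Q})$, and by the second paragraph $\tau_{R/T}$ is the only isomorphism that is graded for this decomposition and satisfies (R3).
\end{remark}

\subsection{The comparison when the completions agree}\label{sub:easy}
The mechanism behind Proposition~\ref{prop:compare} is visible in one case. Suppose that there is an isomorphism $\widehat T\cong\widehat T'$ compatible with the maps to $\widehat R$; then $d=d'$. If $F$ and $F'$ resolve $M$ over $T$ and $T'$, then $F\otimes_T\widehat T$ and $F'\otimes_{T'}\widehat T'$ are free resolutions of $\widehat M$ over the same ring, hence homotopy equivalent. By flatness and (H),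
\[
H^m\big((F^{\otimes\ell})^\vee\big)\otimes_R\widehat R\cong H^m\big((F'^{\,\otimes\ell})^\vee\big)\otimes_R\widehat R
\]
equivariantly. Lemma~\ref{lem:completion}, applied to the images of $\varepsilon$ and of $1-\varepsilon$, shows that the two cohomology modules have the same trace in $G_0(R)_{\mathbb Q}$, and $\psi_T(M)=\psi_{T'}(M)$.

In general there is no such isomorphism, even when $d=d'$: take $R=\mathbb F_p$, $T=\mathbb Z_{(p)}$, $T'=\mathbb F_p[x]_{(x)}$. Both completions are quotients of $Q=\mathbb Z_p[[x]]$, but changing the regular ring changes the modules, as in Example~\ref{ex:hyper}. What survives in this example is the Koszul complex $K(x,p;Q)$: it is quasi-isomorphic both to $K(p;\widehat T)$ and to $K(x;\widehat T')$. This suggests taking tensor powers over a Koszul algebra instead of over $T$, which we do in Section~\ref{sec:koszul}.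

\section{The eigenvalues of the operation}\label{sec:eigen}

We prove Proposition~\ref{prop:eigen}. For a bounded complex $E$ of vector bundles on a scheme over $\mathbb Z'$ put
\[
\Theta^+(E)=(\varepsilon E^{\otimes\ell})^\vee,\qquad\Theta^-(E)=((1-\varepsilon)E^{\otimes\ell})^\vee.
\]
These are bounded complexes of vector bundles, and they commute with base change. They are the images of $\varepsilon$ and $1-\varepsilon$ on $(E^{\otimes\ell})^\vee$, since $\varepsilon\varphi=\varphi\circ\varepsilon$. They are exact wherever $E$ is: there $E$ is locally contractible by (E), hence so are $E^{\otimes\ell}$ and its dual. We first compute with ordinary Chern characters, where differentials play no role.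

\begin{lemma}\label{lem:adams}
For a bounded complex $E$ of vector bundles on a $\mathbb Z'$-scheme of finite type over a regular base,
\[
\operatorname{ch}(\Theta^+(E))-\frac1{\ell-1}\operatorname{ch}(\Theta^-(E))=\sum_q(-\ell)^q\operatorname{ch}_q(E).
\]
\end{lemma}

\begin{proof}
Dualizing multiplies $\operatorname{ch}_q$ by $(-1)^q$, so it suffices to show that $c(E)=\operatorname{ch}(\varepsilon E^{\otimes\ell})-\frac1{\ell-1}\operatorname{ch}((1-\varepsilon)E^{\otimes\ell})$ equals $\sum_q\ell^q\operatorname{ch}_q(E)$.

Decompose $E^{\otimes\ell}=\bigoplus E_{i_1}\otimes\cdots\otimes E_{i_\ell}$. Since $\ell$ is prime, the nonconstant tuples $(i_1,\dots,i_\ell)$ form free $C_\ell$-orbits. An orbit $\bigoplus_s\sigma^sN$ lies in one total degree, its $\varepsilon$-part is isomorphic to $N$, and the complement has Chern character $(\ell-1)\operatorname{ch}(N)$; so it contributes $0$. The summand $E_i^{\otimes\ell}$ has degree $\ell i$, and on it $\sigma$ is $(-1)^{i(\ell-1)}$ times the plain permutation. For $\ell=3$ this sign is $+1$ and $(-1)^{3i}=(-1)^i$. For $\ell=2$ the degree is even, and for odd $i$ the sign interchanges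 $\varepsilon$ and $1-\varepsilon$, which negates the difference. In both cases the contribution is $(-1)^ic(E_i)$, with $E_i$ placed in degree $0$.

So let $E$ be a single bundle in degree $0$. By the splitting principle we may assume that $E$ has a filtration $0=E^{(0)}\subset E^{(1)}\subset\cdots$ with line bundle quotients $\mathcal L_a=E^{(a)}/E^{(a-1)}$. The subbundles $\sum_{a_1+\cdots+a_\ell\le n}E^{(a_1)}\otimes\cdots\otimes E^{(a_\ell)}$ filter $E^{\otimes\ell}$, are stable under $C_\ell$, and have associated graded $(\bigoplus_a\mathcal L_a)^{\otimes\ell}$ with the permutation action. Free orbits again contribute $0$, and $\mathcal L_a^{\otimes\ell}$, with trivial action, contributes $\exp(\ell c_1(\mathcal L_a))$. Hence $c(E)=\sum_a\exp(\ell c_1(\mathcal L_a))=\sum_q\ell^q\operatorname{ch}_q(E)$.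
\end{proof}

The localized Chern character does depend on the differential; over $\operatorname{Spec}T$ all terms are trivial bundles. MacPherson's graph construction deforms a complex, by rescaling its differential, into a part that is exact and a part that lives on schemes lying over $X$, where (L2) applies. Since the deformation is a family of complexes, one deformation serves for $F$ and for $\Theta^\pm(F)$ at once.

\begin{lemma}\label{lem:graph}
Let $Y$ be an integral scheme of finite type over a regular base, $X\subsetneq Y$ closed, and $F\colon0\to F_n\to\cdots\to F_0\to0$ a complex of vector bundles exact off $X$. There are finitely many integral schemes $Z_\nu$ of the same dimension as $Y$, proper morphisms $\eta_\nu\colon Z_\nu\to X$, integers $m_\nu$ and bounded complexes of vector bundles $\xi^{(\nu)}$ on $Z_\nu$ such that for all $q$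
\begin{equation}\label{eq:graph}
\operatorname{ch}^Y_{X,q}(\Theta(F))\cap[Y]=\sum_\nu m_\nu\,\eta_{\nu*}\big(\operatorname{ch}_q(\Theta(\xi^{(\nu)}))\cap[Z_\nu]\big)
\end{equation}
for $\Theta=\mathrm{id}$ and, if $\ell$ is invertible on $Y$, for $\Theta=\Theta^\pm$.
\end{lemma}

\begin{proof}
\emph{The total space.} Let $f_i=\operatorname{rk}F_i$ and let $\mathbb G$ be the fiber product over $Y$ of the Grassmann bundles $\operatorname{Grass}_{f_i}(F_i\oplus F_{i-1})$, $0\le i\le n$, with tautological subbundles $\xi_i\subset F_i\oplus F_{i-1}$. Let $\mu$ be the coordinate on $\mathbb A^1$. Over $Y\times\mathbb G_m$ the subbundles $\{(\mu v,\partial v):v\in F_i\}$ define a section of $\mathbb G\times\mathbb G_m$. Let $W\subset\mathbb G\times\mathbb A^1$ be the closure of its image, with the reduced structure. Then $W$ is integral, $\pi\colon W\to Y\times\mathbb A^1$ is proper, and $\pi$ is an isomorphism over $Y\times\mathbb G_m$.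

Let $Y^\circ=Y\setminus X$. On $Y^\circ$ the kernels $K_i=\ker\partial_i$ are subbundles by (E), and locally $F_i=K_i\oplus C_i$ with $\partial\colon C_i\cong K_{i-1}$. The map $K_i\oplus C_i\to F_i\oplus F_{i-1}$, $(v,c)\mapsto(v+\mu c,\partial c)$, is injective on all fibers over $Y^\circ\times\mathbb A^1$. Its image is $\{(u,w)\in F_i\oplus K_{i-1}:\partial u=\mu w\}$, which does not depend on $C_i$, equals $\{(\mu v,\partial v)\}$ where $\mu\ne0$, and equals $K_i\oplus K_{i-1}$ at $\mu=0$. So the section extends over $Y^\circ\times\mathbb A^1$, and $\pi$ is an isomorphism there as well.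

\emph{The complex.} Define $\theta\colon\xi_i\to F_{i-1}\oplus F_{i-2}$ by $\theta(u,w)=(w,0)$. Where $\mu\ne0$ we have $\theta(\mu v,\partial v)=(\partial v,0)=(\mu v',\partial v')$ with $v'=\mu^{-1}\partial v$, so $\theta(\xi_i)\subset\xi_{i-1}$ and $(\xi,\theta)\cong(F,\mu^{-1}\partial)$. The composite $\xi_i\to(F_{i-1}\oplus F_{i-2})/\xi_{i-1}$ is a map of vector bundles on the integral scheme $W$ that vanishes on a dense open set, so it vanishes. Thus $\theta(\xi_i)\subset\xi_{i-1}$ on $W$, and $\theta^2(u,w)=\theta(w,0)=0$. Over $Y^\circ\times\mathbb A^1$, in the coordinates $K_i\oplus C_i$, the map $\theta$ is $(v,c)\mapsto(\partial c,0)$, which is split exact. So $\xi$ is exact off $W_X=\pi^{-1}(X\times\mathbb A^1)$.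

\emph{The fiber at $\mu=0$.} The subscheme $W_0=\{\mu=0\}$ is an effective Cartier divisor on $W$. Over $Y^\circ$ it is $Y^\circ\times\{0\}$. Hence $[W_0]=[\widetilde Y]+\sum_\nu m_\nu[Z_\nu]$, where $\widetilde Y$ is the closure of $Y^\circ\times\{0\}$ and the other components $Z_\nu$ lie in $W_X$; they are proper over $X$ and have codimension one in $W$. Put $\xi^{(\nu)}=\xi|_{Z_\nu}$. We claim that $\xi|_{\widetilde Y}$ is exact. Let $\mathbb H$ be the fiber product over $Y$ of the $\operatorname{Grass}_{\operatorname{rk}K_i}(F_i)$. The morphism $\mathbb H\to\mathbb G$, $(\kappa_i)\mapsto(\kappa_i\oplus\kappa_{i-1})$, is proper, so its image is closed; it contains $Y^\circ\times\{0\}$, hence $\widetilde Y$. So at each point of $\widetilde Y$, after extending the residue field, the fiber of $\xi_i$ is $\kappa_i\oplus\kappa_{i-1}$ with $\theta(u,w)=(w,0)$ and $\kappa_n=0$. This is exact, and (E) gives the claim.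

\emph{Comparing the fibers.} Let $\beta\in A_*(X\times\mathbb A^1)_{\mathbb Q}$ be the push-forward of $\operatorname{ch}^W_{W_X,q}(\Theta(\xi))\cap[W]$, and let $i_0^!,i_1^!$ be the Gysin maps of the divisors $\mu=0$ and $\mu=1$. On $A_*(X\times\mathbb A^1)$ they coincide, since both send $[V\times\mathbb A^1]$ to $[V]$ and these classes generate by (C4). The fiber of $W$ at $\mu=1$ is $Y$, and $\xi$ restricts to $F$. By (C3) and (L1), $i_1^!\beta$ is the left side of \eqref{eq:graph}, and $i_0^!\beta$ is the push-forward of $\operatorname{ch}^{W_0}_{W_0\cap W_X,q}(\Theta(\xi))\cap([\widetilde Y]+\sum m_\nu[Z_\nu])$. By (L1) each term is computed on its component. The term of $\widetilde Y$ vanishes since $\Theta(\xi|_{\widetilde Y})$ is exact, and since $Z_\nu\subset W_X$ the other terms are given by (L2).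
\end{proof}

For $Y=\operatorname{Spec}T$ and $F=(T\xrightarrow{f}T)$ with $f\ne0$, the space $W$ is $\{af=b\mu\}\subset Y\times\mathbb P^1\times\mathbb A^1$, with $[a:b]$ the coordinates on $\mathbb P^1$. The fiber $W_0=\{af=0\}$ consists of $\widetilde Y=\{a=0\}\cong Y$ and of $V(f)\times\mathbb P^1$, and on the latter $\xi$ is the complex $\mathcal O(-1)\to\mathcal O$.

\begin{proof}[Proof of Proposition~\ref{prop:eigen}]
Let $Y=\operatorname{Spec}T$, $X=\operatorname{Spec}R$, and let $F$ be a finite free resolution of $M$. The cohomology of $\Theta^+(F)$ and $\Theta^-(F)$ is the image of $\varepsilon$ and of $1-\varepsilon$ on the cohomology of $(F^{\otimes\ell})^\vee$. By Lemma~\ref{lem:euler},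
\[
\tau_{R/T}(\psi_T(M))=\Big(\operatorname{ch}^Y_X(\Theta^+(F))-\frac1{\ell-1}\operatorname{ch}^Y_X(\Theta^-(F))\Big)\cap[Y].
\]
We claim that the right side is $\sum_q(-\ell)^q\operatorname{ch}^Y_{X,q}(F)\cap[Y]$. If $X=Y$, this is (L2) and Lemma~\ref{lem:adams}. If $X\subsetneq Y$, then \eqref{eq:graph} for $\Theta^\pm$ and Lemma~\ref{lem:adams} on each $Z_\nu$ show that the $q$-th term is $(-\ell)^q\sum_\nu m_\nu\eta_{\nu*}(\operatorname{ch}_q(\xi^{(\nu)})\cap[Z_\nu])$, and \eqref{eq:graph} for $\Theta=\mathrm{id}$ identifies the sum with $\operatorname{ch}^Y_{X,q}(F)\cap[Y]$. By (R1), $\operatorname{ch}^Y_{X,d-j}(F)\cap[Y]$ is the component of $\tau_{R/T}([M])$ in $A_j(R)_{\mathbb Q}$.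
\end{proof}

\section{Tensor powers over the Koszul algebra}\label{sec:koszul}

\subsection{Semifree modules}
Let $B$ be a Noetherian ring and $b=(b_1,\dots,b_n)$ a tuple in $B$. The Koszul algebra $\mathcal A=K(b;B)$ is the exterior algebra over $B$ on $e_1,\dots,e_n$ in degree $1$, with the differential determined by $\partial e_i=b_i$ and $\partial(xy)=\partial(x)y+(-1)^{|x|}x\,\partial y$. It is graded-commutative, and $H_0(\mathcal A)=B/(b)$. A dg $\mathcal A$-module is a complex $P$ of $B$-modules that is a graded $\mathcal A$-module with $\partial(xy)=\partial(x)y+(-1)^{|x|}x\,\partial y$ for $x\in\mathcal A$, $y\in P$. It is a right module by $yx=(-1)^{|x||y|}xy$, so tensor products over $\mathcal A$ are again dg $\mathcal A$-modules, and $P^{\otimes_{\mathcal A}\ell}$ carries the action of $C_\ell$. The identity $\partial(e_iy)+e_i\,\partial y=b_iy$ shows that multiplication by $b_i$ is null-homotopic on $P$. A $B/(b)$-module is a dg $\mathcal A$-module in degree $0$.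

We call $P$ \emph{semifree} if it is free as a graded $\mathcal A$-module on a homogeneous basis in degrees $\ge0$, with finitely many elements in each degree. Then each $P_i$ is a finitely generated free $B$-module. The span $P^{(n)}$ of the basis elements of degree $\le n$ is a dg submodule, because $\partial$ of a basis element of degree $n$ involves only basis elements of degree $<n$, and $P^{(n)}/P^{(n-1)}$ is a finite sum of shifts of $\mathcal A$. Tensor powers over $\mathcal A$ of a semifree module are semifree, on the tensor products of basis elements. A \emph{semifree resolution} of $M$ is a quasi-isomorphism $P\to M$ with $P$ semifree.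

\begin{lemma}\label{lem:semifree}
Let $M$ be a finitely generated $B/(b)$-module.
\begin{itemize}
\item[(a)] $M$ has a semifree resolution over $\mathcal A$.
\item[(b)] Two semifree resolutions of $M$ are homotopy equivalent by $\mathcal A$-linear maps and homotopies. Hence \textup{(H)} holds for their tensor powers over $\mathcal A$.
\item[(c)] If $\mathcal A\to\mathcal A'$ is a homomorphism of dg algebras between Koszul algebras that is a quasi-isomorphism and $P$ is semifree over $\mathcal A$, then $\mathcal A'\otimes_{\mathcal A}P$ is semifree over $\mathcal A'$ and $P\to\mathcal A'\otimes_{\mathcal A}P$ is a quasi-isomorphism.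
\end{itemize}
\end{lemma}

\begin{proof}
(a) Generators of $M$ give $G^{(0)}=\mathcal A^{r}\to M$, onto on $H_0$. Suppose that $G^{(n)}\to M$ is onto on $H_0$ and injective on $H_i$ for $i<n$. The kernel of $H_n(G^{(n)})\to H_n(M)$ is finitely generated over $B$. Adjoin finitely many basis elements of degree $n+1$ whose differentials are cycles representing generators of this kernel, and send them to $0\in M$. Degrees $\le n$ do not change, so $G^{(n+1)}\to M$ is onto on $H_0$ and injective on $H_i$ for $i\le n$. The union of the $G^{(n)}$ is a semifree resolution.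

(b) Let $P\to M$ and $P'\to M$ be semifree resolutions. Define $f\colon P\to P'$ over $M$ on basis elements $x$ by induction on the degree. In degree $0$ lift through the surjection $P'_0\to M$. In higher degree $f(\partial x)$ is a cycle mapping to $0$ in $M$, hence a boundary, and we choose $f(x)$ with $\partial f(x)=f(\partial x)$. If $g\colon P\to P'$ is a difference of two such maps, define $s$ on basis elements inductively with $\partial s(x)=g(x)-s(\partial x)$, and extend by $s(yx)=(-1)^{|y|}y\,s(x)$ for $y\in\mathcal A$. This is possible: the right side is a cycle, since $\partial s(\partial x)=g(\partial x)$ by induction, and it maps to $0$ in $M$. So maps over $M$ exist in both directions, and their composites are homotopic to the identities.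

(c) On $P^{(n)}/P^{(n-1)}$ the map is a sum of shifts of $\mathcal A\to\mathcal A'$. The five lemma and induction give the claim for $P^{(n)}$, and $P^{(n)}$ agrees with $P$ in degrees $\le n$.
\end{proof}

\subsection{A generating series}
Let $a=(a_1,\dots,a_c)$ generate $I$. Repetitions and zeros are allowed; Section~\ref{sec:compare} needs this freedom. Let $\mathcal K=K(a;T)$, let $G\to M$ be a semifree resolution of the $R$-module $M$ over $\mathcal K$, and put
\[
U=G^{\otimes_T\ell},\qquad\overline U=G^{\otimes_{\mathcal K}\ell}.
\]
Both are complexes of finitely generated free $T$-modules in degrees $\ge0$ with an action of $C_\ell$. Over $T$, the complex $G$ is a free resolution of $M$, so it is homotopy equivalent to a finite one, $F$, and (H) gives $H^m(U^\vee)\cong H^m((F^{\otimes_T\ell})^\vee)$ equivariantly. Thus there is $m_0$ with $H^m(U^\vee)=0$ for $m\notin[0,m_0]$, and the polynomial $\chi(t)=\sum_m\operatorname{tr}H^m(U^\vee)\,t^m$ satisfies $\chi(-1)=\psi_T(M)$.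

The $a_i$ act null-homotopically on $\overline U$, so the $H^i(\overline U^\vee)$ are finitely generated $R$-modules. Infinitely many of them can be nonzero, so there is no alternating sum, and we form the series
\[
D_{T,a}(M)=\sum_{i\ge0}\operatorname{tr}H^i(\overline U^\vee)\,t^i\in\mathcal G[[t]],
\]
which is independent of $G$ by Lemma~\ref{lem:semifree}(b). To evaluate it at $t=-1$ we show that it is a rational function with no pole there. Let $\omega=1+t^2+\cdots+t^{2(\ell-1)}$, so that $\omega(-1)=\ell$. Call a Laurent series $\phi\in\mathcal G((t))$ \emph{admissible} if $\omega^N\phi\in\mathcal G[t^{\pm1}]$ for some $N\ge0$, and put $\phi(-1)=\ell^{-N}(\omega^N\phi)(-1)$. Replacing $N$ by $N+1$ does not change this value. Sums of admissible series are admissible, evaluation is additive, and $(g\phi)(-1)=g(-1)\phi(-1)$ for $g\in\mathbb Q[t^{\pm1}]$.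

\begin{proposition}\label{prop:koszul}
The series $D_{T,a}(M)$ is admissible, and $\psi_T(M)=\ell^c\,D_{T,a}(M)(-1)$.
\end{proposition}

\begin{example}\label{ex:series}
(a) Let $a$ be a regular sequence and $M=R$. Then $G=\mathcal K$ and $\overline U=\mathcal K$ with trivial action. The only cohomology of $\mathcal K^\vee$ is $H^c\cong R$, so $D_{T,a}(R)=[R]\,t^c$, and the proposition gives $\psi_T(R)=(-\ell)^c[R]$, as in Example~\ref{ex:hyper}.

(b) Let $\ell=2$, $T=R=M=k$ and $a=(0)$. Then $\mathcal K=k\oplus ke$ with zero differential, and $G$ has basis $x_0,x_1,\dots$ with $|x_n|=2n$, $\partial x_n=ex_{n-1}$, $x_{-1}=0$. Let $N_n$ be the $k$-span of the $x_i\otimes x_{n-i}$. Then $\overline U_{2n}=N_n$, $\overline U_{2n+1}=eN_n$, and the only nonzero differentials are $N_n\to eN_{n-1}$, $x_i\otimes x_j\mapsto e(x_{i-1}\otimes x_j+x_i\otimes x_{j-1})$. The images of $x_0\otimes x_n,\dots,x_{n-1}\otimes x_1$ form a triangular basis, so this map is onto, and its kernel is spanned by $\sum_i(-1)^ix_i\otimes x_{n-i}$, on which $\sigma$ acts as $(-1)^n$. Hence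
\[
D_{T,a}(k)=\sum_n(-1)^n[k]\,t^{2n}=\frac{[k]}{1+t^2},
\]
with value $\frac12[k]$ at $-1$, and indeed $\psi_T(k)=[k]=2\cdot\frac12[k]$.
\end{example}

\subsection{Proof of Proposition~\ref{prop:koszul}}
The plan is to write $\overline U$ as a quotient of $U$ by an exterior algebra of cycles, to replace this quotient by a complex filtered by copies of $U$, and to control the infinitely many copies by a polynomial ring.

\emph{Step 1: $\overline U$ as a quotient of $U$.} The algebra $\mathcal K^{\otimes_T\ell}$ is the exterior algebra over $T$ on elements $e_{i,s}$ ($e_i$ in the $s$-th factor), with $\partial e_{i,s}=a_i$ and $\sigma e_{i,s}=e_{i,s+1}$, where $s$ is read modulo $\ell$. It acts on $U$ by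
\[
e_{i,s}(x_1\otimes\cdots\otimes x_\ell)=(-1)^{|x_1|+\cdots+|x_{s-1}|}\,x_1\otimes\cdots\otimes e_ix_s\otimes\cdots\otimes x_\ell,
\]
making $U$ a dg module with $\sigma(yx)=\sigma(y)\sigma(x)$. Let $L$ be the kernel of $\bigoplus_{i,s}\mathbb Z'e_{i,s}\to\bigoplus_i\mathbb Z'e_i$, $e_{i,s}\mapsto e_i$. It is stable under $C_\ell$ and has the basis $e_{i,s}-e_{i,s+1}$, $1\le s<\ell$, which the $e_{i,1}$ complete to a basis of the whole module. The elements of $L$ are cycles. The relations defining the tensor product over $\mathcal K$ say that $e_{i,s}$ and $e_{i,s+1}$ act in the same way, so $\overline U=U/LU$. Let $\Lambda\subset\mathcal K^{\otimes\ell}$ be the exterior algebra over $T$ on $L$. As a graded module, $U$ is free over $\mathcal K^{\otimes\ell}$, which is free over $\Lambda$. So $U=\Lambda\otimes_TU^\flat$ as graded $\Lambda$-modules for a graded free $T$-submodule $U^\flat$, which maps isomorphically onto $U/LU$.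

As a $C_\ell$-module, $L$ is a sum of $c$ copies of the kernel of the augmentation $\mathbb Z'[C_\ell]\to\mathbb Z'$. So the eigenvalues of $\sigma$ on $L^\vee\otimes\mathbb C$, where $L^\vee=\operatorname{Hom}(L,\mathbb Z')$, are the nontrivial $\ell$-th roots of unity, each $c$ times. As $\prod_{\zeta^\ell=1,\,\zeta\ne1}(1-\zeta u)=(1-u^\ell)/(1-u)$, with $\mathcal S=\operatorname{Sym}_{\mathbb Z'}(L^\vee)=\bigoplus_p\mathcal S^p$ we get
\begin{equation}\label{eq:det}
\sum_q(-1)^q\operatorname{Tr}(\sigma|{\textstyle\bigwedge^q}L^\vee)\,t^{2q}=\det(1-t^2\sigma|L^\vee)=\omega^c,\qquad\sum_p\operatorname{Tr}(\sigma|\mathcal S^p)\,t^{2p}=\omega^{-c}.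
\end{equation}

\emph{Step 2: a model of $\overline U$ built from $U$.} Let $\Gamma_p=\operatorname{Hom}(\mathcal S^p,\mathbb Z')$, placed in degree $2p$, and $\Gamma=\bigoplus_p\Gamma_p$. For $\varphi\in L^\vee$ let $\iota_\varphi\colon\Gamma_p\to\Gamma_{p-1}$ be the transpose of multiplication by $\varphi$. These operators commute, and $\sigma\iota_\varphi=\iota_{\sigma\varphi}\sigma$. Let $(y_j)$ be a basis of $L$ with dual basis $(\varphi_j)$. On $\widetilde U=\Gamma\otimes_{\mathbb Z'}U$ put $\widetilde\partial=\partial'+\partial''$ with
\[
\partial'(\gamma\otimes x)=\gamma\otimes\partial x,\qquad\partial''(\gamma\otimes x)=\sum_j\iota_{\varphi_j}\gamma\otimes y_jx.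
\]
Both maps lower the degree $2p+n$ of $\Gamma_p\otimes U_n$ by one. We have $\partial'\partial''+\partial''\partial'=0$ because $\partial(y_jx)=-y_j\partial x$, and $\partial''^2=0$ because the $\iota_{\varphi_j}$ commute while $y_jy_{j'}=-y_{j'}y_j$ and $y_j^2=0$. So $\widetilde\partial^2=0$. The element $\sum_j\varphi_j\otimes y_j\in L^\vee\otimes L$ is invariant, so $\widetilde\partial$ is equivariant. The surjection $\widetilde U\to\overline U$ that is the quotient map on $\Gamma_0\otimes U=U$ and zero on $\Gamma_{>0}\otimes U$ is an equivariant chain map, since $\partial''(\Gamma_1\otimes U)\subset LU$.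

This map is a quasi-isomorphism. Consider first $(\Gamma\otimes\Lambda,\partial'')$. If $L$ has rank one, with basis $y$, it has the $T$-basis $\gamma_p,\gamma_p\otimes y$ ($p\ge0$) with $\partial''\gamma_p=\gamma_{p-1}\otimes y$ for $p\ge1$; it is the sum of $T\gamma_0$ and a contractible complex. In general $\Gamma$ has the basis dual to the monomials in the $\varphi_j$, and $\Gamma\otimes\Lambda$ is the tensor product of the rank one complexes. So the kernel of the projection $\Gamma\otimes\Lambda\to\Gamma_0\otimes\Lambda_0=T$ is $\partial''$-acyclic. Tensoring with the free module $U^\flat$ shows that the kernel $N$ of $\widetilde U\to\overline U$ is $\partial''$-acyclic. Give $\Gamma_p\otimes U_n$ the weight $p+n$. Then $\partial''$ preserves the weight and $\partial'$ lowers it by one. The parts of $N$ of weight $\le w$ are subcomplexes whose successive quotients have differential $\partial''$ and are acyclic, and in degree $i$ only weights between $0$ and $i$ occur. So $N$ is acyclic. A quasi-isomorphism of bounded below complexes of free modules is a homotopy equivalence, hence $H^i(\widetilde U^\vee)\cong H^i(\overline U^\vee)$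 equivariantly.

\emph{Step 3: a spectral sequence of finitely generated modules.} Here the dual is used: it turns $\Gamma$, on which $L^\vee$ lowers degrees, into the polynomial ring $\mathcal S$. As a graded module $\widetilde U^\vee=\mathcal S\otimes U^\vee$, with $\mathcal S^p$ in degree $2p$. The operators $\iota_\varphi\otimes1$ commute with $\widetilde\partial$, and their transposes are the multiplications by $\varphi$ on the first factor; so these commute with the differential of $\widetilde U^\vee$. The subcomplexes $\Phi^p=\mathcal S^{\ge p}\otimes U^\vee$ form a decreasing equivariant filtration, finite in each degree, and $\Phi^p/\Phi^{p+1}=\mathcal S^p\otimes U^\vee$ with the differential of $U^\vee$. Recall that such a filtration gives pages $E_r$ with $E_1=H(\bigoplus_p\Phi^p/\Phi^{p+1})$ and $E_{r+1}=H(E_r,d_r)$, where $d_r$ raises $p$ by $r$ and the total degree by $1$; that $E_\infty$ is the associated graded of the cohomology; and that all this is natural for filtered chain maps. Thus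
\[
E_1^{p,m}=\mathcal S^p\otimes H^m(U^\vee)\ \text{ in total degree }2p+m,\qquad d_r\colon E_r^{p,m}\to E_r^{p+r,\,m-2r+1}.
\]
All pages are $R$-modules with $C_\ell$-action. Since $0\le m\le m_0$, we have $d_r=0$ for $2r-1>m_0$, so $E_\infty=E_{r_0}$ for some $r_0$. Multiplication by $\varphi\in L^\vee$ is a chain map sending $\Phi^p$ to $\Phi^{p+1}$, so it acts on all pages and commutes with the $d_r$. Hence the $E_r$ and the images $N_r=\operatorname{im}d_r$ are subquotients of $E_1$ as modules over the polynomial ring $\mathcal S_R=R\otimes\mathcal S$, with $\sigma(\varphi x)=\sigma(\varphi)\sigma(x)$. The module $E_1$ is finitely generated over the Noetherian ring $\mathcal S_R$, so the $N_r$ are finitely generated too.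

\emph{Step 4: rationality.} Let $N=\bigoplus_iN^i$ be a finitely generated graded $\mathcal S_R$-module, $L^\vee$ having degree $2$, with an $R$-linear action of $C_\ell$ such that $\sigma(\varphi x)=\sigma(\varphi)\sigma(x)$. We claim that $\nu(t)=\sum_i\operatorname{tr}(N^i)t^i$ is admissible. The Koszul complex $\bigwedge^\bullet L^\vee\otimes N$ of $N$ with respect to the variables is equivariant for the diagonal action and graded, with degree $i$ part $\bigwedge^qL^\vee\otimes N^{i-2q}$. Its homology is finitely generated over $\mathcal S_R$ and annihilated by $L^\vee$, hence finitely generated over $R$, and so it vanishes for all but finitely many $i$. By additivity of $\operatorname{tr}$ and Lemma~\ref{lem:trace}, $\sum_q(-1)^q\operatorname{Tr}(\sigma|\bigwedge^qL^\vee)\operatorname{tr}(N^{i-2q})=0$ for all but finitely many $i$. By \eqref{eq:det} this is the coefficient of $t^i$ in $\omega^c\nu$.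

\emph{Step 5: evaluation.} Let $\phi_r$ and $\nu_r$ be the series of $E_r$ and $N_r$, graded by total degree. By Lemma~\ref{lem:trace} and \eqref{eq:det}, $\phi_1=\omega^{-c}\chi$, which is admissible with $\phi_1(-1)=\ell^{-c}\psi_T(M)$. In total degree $i$ we have $E_r^i/\ker d_r\cong N_r^{i+1}$ and $E_{r+1}^i=\ker d_r/N_r^i$, so $\phi_{r+1}=\phi_r-(1+t^{-1})\nu_r$. By Step 4, $(1+t^{-1})\nu_r$ is admissible with value $0$ at $-1$. So every $\phi_r$ is admissible with value $\ell^{-c}\psi_T(M)$. Finally $D_{T,a}(M)=\phi_{r_0}$ by Step 2, convergence and additivity of $\operatorname{tr}$. \qed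

\section{Comparison through a common cover of the completions}\label{sec:compare}

We prove Proposition~\ref{prop:compare} by showing that, for suitable generators $a$ of $I$ and $a'$ of $I'$, the modules defining $D_{T,a}(M)$ and $D_{T',a'}(M)$ have isomorphic completions up to a shift in degree.

\emph{Step 1: the common cover.} We have $\widehat R=\widehat T/I\widehat T=\widehat T'/I'\widehat T'$. Let $T''=\widehat T\times_{\widehat R}\widehat T'$. It maps onto $\widehat T$ and $\widehat T'$. It is local: for $(x,x')\in T''$, each of $x$, $x'$ is a unit exactly when the common image in $\widehat R$ is. The kernel of $T''\to\widehat T$ is $0\times I'\widehat T'$, on which $T''$ acts through its quotient $\widehat T'$. So $T''$ is an extension of two Noetherian $T''$-modules, hence Noetherian. In the exact sequence $0\to T''\to\widehat T\times\widehat T'\to\widehat R\to0$ of finitely generated $T''$-modules the last two terms are complete, and completion is exact, so $T''$ is complete. By Cohen's structure theorem $T''$ is a quotient of a complete regular local ring $Q$. Thus $Q$ maps onto $\widehat T$ and $\widehat T'$,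 compatibly with the maps to $\widehat R$. Let $\mathfrak k=\ker(Q\to\widehat R)$, $r=\dim Q-d$, $r'=\dim Q-d'$. The kernel of a surjection of regular local rings is generated by part of a regular system of parameters. So $\widehat T=Q/(y_1,\dots,y_r)$ and $\widehat T'=Q/(y'_1,\dots,y'_{r'})$ with regular sequences $y$, $y'$.

\emph{Step 2: one Koszul algebra.} Choose generators $a=(a_1,\dots,a_c)$ of $I$ and $a'=(a'_1,\dots,a'_{c'})$ of $I'$, adding zeros so that $r+c=r'+c'=:n$. Lift them to tuples $\tilde a,\tilde a'$ in $Q$. Then $b=(y,\tilde a)$ and $b'=(y',\tilde a')$ are $n$-tuples generating $\mathfrak k$. We claim that $b'=gb$ with $g\in GL_n(Q)$. After reordering, the first entries of $b$ give a basis of $\mathfrak k\otimes_Qk$; they generate $\mathfrak k$ by Nakayama's lemma, and subtracting combinations of them makes the other entries zero. The same applies to $b'$, and a matrix expressing one minimal generating system through another is invertible over $k$, hence over $Q$. The substitution $e'_i\mapsto\sum_jg_{ij}e_j$ is an isomorphism $K(b';Q)\cong K(b;Q)=:\mathcal Q$ of dg algebras that is the identity of $Q$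 in degree $0$.

Let $\widehat{\mathcal K}=K(a;\widehat T)=\mathcal K\otimes_T\widehat T$. Since $y$ is a regular sequence, $K(y;Q)\to\widehat T$ is a quasi-isomorphism. Tensoring with the bounded complex of free modules $K(\tilde a;Q)$ shows that
\[
\mathcal Q=K(y;Q)\otimes_QK(\tilde a;Q)\longrightarrow\widehat{\mathcal K}
\]
is a quasi-isomorphism of dg algebras, compatible with the maps to $\widehat R$. Through $\mathcal Q\cong K(b';Q)$ there is such a quasi-isomorphism to $K(a';\widehat T')$ as well. Fix a semifree resolution $G_Q\to\widehat M$ over $\mathcal Q$ and put $U_Q=G_Q^{\otimes_{\mathcal Q}\ell}$.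

\begin{lemma}\label{lem:shift}
With $\overline U$ attached to $(T,a,M)$ as in Section~\ref{sec:koszul}, there are $\widehat R$-linear equivariant isomorphisms
\[
H^{i+r}(\operatorname{Hom}_Q(U_Q,Q))\cong H^i(\overline U^\vee)\otimes_R\widehat R\qquad(i\in\mathbb Z).
\]
\end{lemma}

\begin{proof}
Let $\widehat G=\widehat{\mathcal K}\otimes_{\mathcal Q}G_Q$. The map $G_Q\to\widehat M$ factors as $G_Q\to\widehat G\to\widehat M$, and the first map is a quasi-isomorphism by Lemma~\ref{lem:semifree}(c); so $\widehat G\to\widehat M$ is a semifree resolution over $\widehat{\mathcal K}$. Put $\widehat U=\widehat G^{\otimes_{\widehat{\mathcal K}}\ell}=\widehat{\mathcal K}\otimes_{\mathcal Q}U_Q$. By Lemma~\ref{lem:semifree}(c) again, the equivariant map $U_Q\to\widehat U$ is a quasi-isomorphism.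

By flatness, $G\otimes_T\widehat T\to\widehat M$ is another semifree resolution over $\widehat{\mathcal K}$, and its $\ell$-th tensor power over $\widehat{\mathcal K}$ is $\overline U\otimes_T\widehat T$. By flatness and Lemma~\ref{lem:semifree}(b),
\[
H^i(\overline U^\vee)\otimes_R\widehat R=H^i(\overline U^\vee)\otimes_T\widehat T=H^i(\operatorname{Hom}_{\widehat T}(\overline U\otimes_T\widehat T,\widehat T))\cong H^i(\operatorname{Hom}_{\widehat T}(\widehat U,\widehat T))
\]
equivariantly. It remains to compare the dual of $\widehat U$ over $\widehat T$ with the dual of $U_Q$ over $Q$. Since $\widehat U$ is not free over $Q$, we pass through a finite injective resolution $Q\to J$, which exists because $Q$ is regular. In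
\[
\operatorname{Hom}_Q(U_Q,Q)\longrightarrow\operatorname{Hom}_Q(U_Q,J)\longleftarrow\operatorname{Hom}_Q(\widehat U,J)=\operatorname{Hom}_{\widehat T}(\widehat U,\operatorname{Hom}_Q(\widehat T,J))
\]
the first map is a quasi-isomorphism because $U_Q$ is a bounded below complex of free $Q$-modules, the second because $J$ is a bounded complex of injective modules, and the equality is adjunction. The bounded complex $J'=\operatorname{Hom}_Q(\widehat T,J)$ of $\widehat T$-modules has cohomology $\operatorname{Ext}^i_Q(\widehat T,Q)$. Computed from the resolution $K(y;Q)$, this is $\widehat T$ for $i=r$ and $0$ otherwise. Let $J''\subset J'$ agree with $J'$ in degrees $<r$, be the module of cocycles in degree $r$, and vanish above. Then $J''\to J'$ and the projection of $J''$ to $H^r(J')\cong\widehat T$, placed in degree $r$, are quasi-isomorphisms. They remain so after applying $\operatorname{Hom}_{\widehat T}(\widehat U,-)$, since $\widehat U$ is a bounded below complex of free $\widehat T$-modules. Hence $H^{i+r}(\operatorname{Hom}_Q(U_Q,Q))\cong H^i(\operatorname{Hom}_{\widehat T}(\widehat U,\widehat T))$. The group acts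 through the first argument, and all maps are induced either by a map of second arguments or by the equivariant map $U_Q\to\widehat U$; so they are equivariant. They are $Q$-linear between modules annihilated by $\mathfrak k$, hence $\widehat R$-linear.
\end{proof}

\emph{Step 3: descent.} Lemma~\ref{lem:shift} holds for $(T',a',r')$ with the same $U_Q$. Let $\overline U'$ be the complex attached to $(T',a',M)$, with dual taken over $T'$. As $r-r'=d'-d$,
\[
H^i(\overline U^\vee)\otimes_R\widehat R\cong H^{i+d'-d}(\overline U'^\vee)\otimes_R\widehat R
\]
as $\widehat R$-modules with $C_\ell$-action, for all $i\in\mathbb Z$. The images of $\varepsilon$ and $1-\varepsilon$ commute with completion. Lemma~\ref{lem:completion} applied to them gives $\operatorname{tr}H^i(\overline U^\vee)=\operatorname{tr}H^{i+d'-d}(\overline U'^\vee)$ in $G_0(R)_{\mathbb Q}$, that is, $D_{T',a'}(M)=t^{d'-d}D_{T,a}(M)$. By Proposition~\ref{prop:koszul} and $c'-c=r-r'=d'-d$,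
\[
\psi_{T'}(M)=\ell^{c'}D_{T',a'}(M)(-1)=\ell^{\,c+d'-d}(-1)^{d'-d}D_{T,a}(M)(-1)=(-\ell)^{d'-d}\psi_T(M).
\]
This proves Proposition~\ref{prop:compare}, and with it Theorem~\ref{thm:main}. \qed

\begin{remark}
That the rings are local was used for the invertibility of $\ell$, in Lemma~\ref{lem:completion}, in Cohen's theorem and in the comparison of $b$ with $b'$. The example of $\mathbb P^1_k$ over $\mathbb P^1_k$ and over $k$ shows that locality of the regular base cannot simply be dropped. All identities in $G_0$, in particular those extracted from the spectral sequence, were obtained over $R$; over $\widehat R$ we only produced isomorphisms of modules.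
\end{remark}

\section{Schemes of finite type over $R$}\label{sec:schemes}

We prove Theorem~\ref{thm:schemes}. Let $S=\operatorname{Spec}T$, $S'=\operatorname{Spec}T'$, and for $X$ separated of finite type over $R$ let $\delta_X=\tau_{X/S}-\tau_{X/S'}\colon G_0(X)_{\mathbb Q}\to A_*(X)_{\mathbb Q}$. By (R2), $\delta$ commutes with proper push-forward and with restriction to open subschemes. A projective scheme over $R$ is controlled by the local ring at the vertex of its affine cone, to which Theorem~\ref{thm:main} applies. The cone loses the multiples of the hyperplane class, and a product with projective space recovers them.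

\subsection{Reduction to closed subschemes of projective space}
The group $G_0(X)$ is generated by the $[\mathcal O_V]$ with $V\subset X$ closed and integral. By Chow's lemma there is a proper birational $g\colon V'\to V$ with $V'$ integral and quasi-projective over $R$. Over a dense open set $g$ is an isomorphism, so $g_*[\mathcal O_{V'}]-[\mathcal O_V]=\sum_i(-1)^i[R^ig_*\mathcal O_{V'}]-[\mathcal O_V]$ comes from $G_0$ of a proper closed subscheme of $V$. By Noetherian induction, $G_0(X)$ is generated by push-forwards from schemes quasi-projective over $R$ and proper over $X$. So it suffices to treat quasi-projective $X$. Such an $X$ is open in a closed subscheme $\overline X\subset\mathbb P^n_R$, and restriction $G_0(\overline X)\to G_0(X)$ is onto because $[\mathcal O_V]$ is the restriction of $[\mathcal O_{\overline V}]$. So it suffices to treat closed subschemes of $\mathbb P^n_R$.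

\subsection{Localization}
Let $P=T[z_0,\dots,z_N]$ and let $P_1$ be its localization at a prime; both rings are regular. For $Z$ of finite type over $P$ put $Z_1=Z\times_P\operatorname{Spec}P_1$, with $v\colon Z_1\to Z$. This is a subset of $Z$ stable under generization, with the same local rings. If $V\subset Z$ is closed and integral, then $V_1$ is empty or integral with the same function field, and its points of codimension one are those of $V$ that lie in $V_1$. Hence divisors of rational functions localize, and $[V]\mapsto[V_1]$ defines $v^*\colon A_*(Z)\to A_*(Z_1)$. It commutes with restriction to open subschemes.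

\begin{lemma}\label{lem:local}
Let $C\subset\operatorname{Spec}P$ be closed. Then $\tau_{C_1/P_1}(v^*\beta)=v^*\tau_{C/P}(\beta)$ for $\beta\in G_0(C)_{\mathbb Q}$.
\end{lemma}

\begin{proof}
First, $v^*$ commutes with proper push-forward: if $V$ maps properly onto $V_0$, then $V_1$ is the preimage of $(V_0)_1$, so both are empty, or both are nonempty with unchanged function fields; use (C1). It commutes with $c_1$ of line bundles, which is given by divisors of rational sections, and with pullback to projective bundles. By (C2) it commutes with all Chern classes.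

Let $\beta=[M]$, let $Y=\operatorname{Spec}P$, and let $E$ be a finite resolution of $M$ by finitely generated projective $P$-modules. By (R1), with the base itself as ambient scheme, the claim is that $v^*(\operatorname{ch}^Y_C(E)\cap[Y])=\operatorname{ch}^{Y_1}_{C_1}(v^*E)\cap[Y_1]$. If $C=Y$ this follows from (L2). Otherwise $C_1\ne Y_1$, and we apply \eqref{eq:graph} with $\Theta=\mathrm{id}$ to both sides. If $W$ is the space constructed for $E$ in the proof of Lemma~\ref{lem:graph}, then $W_1$ is integral, closed in $\mathbb G_1\times\mathbb A^1$, and contains the graph for $v^*E$ as a dense open set; so it is the space constructed for $v^*E$, with the restricted complex $\xi$. The components of $\{\mu=0\}\subset W_1$ are the nonempty ones among $\widetilde Y_1$ and the $(Z_\nu)_1$, and the multiplicities are unchanged because the local rings are. By the first paragraph, $v^*$ carries the right side of \eqref{eq:graph} for $E$ to that for $v^*E$.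
\end{proof}

\subsection{The cone}

\begin{lemma}\label{lem:cone}
If $X'\subset\mathbb P^N_R$ is closed, then $\delta_{X'}(\beta)\in c_1(\mathcal O(1))\cap A_*(X')_{\mathbb Q}$ for all $\beta\in G_0(X')_{\mathbb Q}$.
\end{lemma}

\begin{proof}
\emph{Geometry.} Write $X'=\operatorname{Proj}B$ with $B=R[z_0,\dots,z_N]/J$ and $J$ homogeneous. Replacing $J$ by $J\cap(z)$ does not change $X'$ and gives $B/(z)=R$. Let $C=\operatorname{Spec}B$, $\mathfrak n=(\mathfrak m,z)$ and $C_{\mathfrak n}=\operatorname{Spec}B_{\mathfrak n}$. Let $\varpi\colon\mathbb L\to X'$ be the total space of $\mathcal O(-1)$, with $X'\subset\mathbb L$ the zero section. Over $D_+(z_j)$ it is $\operatorname{Spec}B_{(z_j)}[z_j]$, the zero section is $z_j=0$, and the inclusions $B_{(z_j)}[z_j]\subset B_{z_j}=B_{(z_j)}[z_j^{\pm1}]$ together with the maps from $B$ give a morphism of finite type $\mathbb L\to C$. It sends $X'$ to $V(z)=\operatorname{Spec}R$ and identifies $\mathbb L^\circ=\mathbb L\setminus X'$ with $C\setminus V(z)$. Put $\mathbb L_{\mathfrak n}=\mathbb L\times_CC_{\mathfrak n}$. Since $R$ is local, every prime of $B$ containing $(z)$ lies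 in $\mathfrak n$, so $V(z)\times_CC_{\mathfrak n}=V(z)$. Hence the zero section is an effective Cartier divisor $i\colon X'\to\mathbb L_{\mathfrak n}$, with normal bundle $\mathcal O(-1)$ and complement $O=C_{\mathfrak n}\setminus V(z)$. Let $u\colon O\to\mathbb L^\circ$ be the localization and $p=\varpi u\colon O\to X'$, with $p^*=u^*\varpi^*$ on Chow groups.

\emph{The discrepancy vanishes on $O$.} The rings $T_1=T[z]_{(\mathfrak m_T,z)}$ and $T'_1=T'[z]_{(\mathfrak m_{T'},z)}$ are regular local and map onto $B_{\mathfrak n}\ne0$. By Theorem~\ref{thm:main}, $\tau_{C_{\mathfrak n}/T_1}=\tau_{C_{\mathfrak n}/T_1'}$. Since $G_0(C_{\mathfrak n})\to G_0(O)$ is onto, (R2) gives $\tau_{O/T_1}=\tau_{O/T'_1}$. We claim that $\tau_{O/T_1}(p^*\beta)=p^*\tau_{X'/S}(\beta)$. Let $\mathbb A=\operatorname{Spec}T[z]$.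
\begin{itemize}
\item The relative tangent bundle of $\mathbb L^\circ\to X'$ is the pullback of $\mathcal O(-1)$, and the tautological section trivializes it. So $\tau_{\mathbb L^\circ/S}(\varpi^*\beta)=\varpi^*\tau_{X'/S}(\beta)$ by (R2).
\item The tangent bundle of $\mathbb A$ over $S$ is trivial, so (R1) for $C\subset\mathbb A$ gives the same formula for $\tau_{C/S}$ and $\tau_{C/\mathbb A}$. Restricting to the open set $\mathbb L^\circ$, where $G_0(C)\to G_0(\mathbb L^\circ)$ is onto, we get $\tau_{\mathbb L^\circ/S}=\tau_{\mathbb L^\circ/\mathbb A}$.
\item For $\beta'\in G_0(\mathbb L^\circ)_{\mathbb Q}$ we have $\tau_{O/T_1}(u^*\beta')=u^*\tau_{\mathbb L^\circ/\mathbb A}(\beta')$: lift $\beta'$ to $G_0(C)_{\mathbb Q}$, apply Lemma~\ref{lem:local} with $P_1=T_1$, and restrict to $O$.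
\end{itemize}
Taking $\beta'=\varpi^*\beta$ proves the claim, and the same holds for $T'$. Hence $p^*\delta_{X'}(\beta)=0$.

\emph{Back to the zero section.} Let $\varpi_{\mathfrak n}^*\colon A_*(X')\to A_*(\mathbb L_{\mathfrak n})$ be $\varpi^*$ followed by localization. The class $\varpi_{\mathfrak n}^*\delta_{X'}(\beta)$ restricts to $p^*\delta_{X'}(\beta)=0$ on $O$, so by (C1) it equals $i_*\gamma$ with $\gamma\in A_*(X')_{\mathbb Q}$. For $V\subset X'$ closed and integral, $\varpi^{-1}(V)\times_CC_{\mathfrak n}$ is integral, contains the generic point of $\varpi^{-1}(V)$, and meets the zero section in the scheme $V$; so $i^!\varpi_{\mathfrak n}^*[V]=[V]$ by (C3). Therefore $\delta_{X'}(\beta)=i^!i_*\gamma=c_1(\mathcal O(-1))\cap\gamma$.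
\end{proof}

\subsection{Removing the hyperplane class}
Let $X\subset\mathbb P^n_R$ be closed. Lemma~\ref{lem:cone} for $X$ itself shows only that $\delta_X(\alpha)$ is divisible by the hyperplane class $h$ once. Applied to $X\times\mathbb P^n$, it gives divisibility by $h^{n+1}$, which is zero.

Let $X'=X\times_R\mathbb P^n_R$ with projection $\operatorname{pr}$ to $X$, and embed it in some $\mathbb P^N_R$ by the Segre embedding, so that $\mathcal O(1)$ restricts to $\mathcal O(1,1)$. Let $h=c_1(\mathcal O(1,0))$ and $s=c_1(\mathcal O(0,1))$; we also write $h$ for $c_1(\mathcal O(1))$ on $X$, so that $h\cap\operatorname{pr}^*\gamma=\operatorname{pr}^*(h\cap\gamma)$. By (C3), intersecting a class on $X$ successively with the $n+1$ coordinate hyperplanes of $\mathbb P^n_R$ gives a class on their intersection, which is empty; so $h^{n+1}=0$ on $A_*(X)$. For the same reason $s^{n+1}=0$ on $A_*(X')$.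

Let $\alpha\in G_0(X)_{\mathbb Q}$. By (R2), $\delta_{X'}(\operatorname{pr}^*\alpha)=\operatorname{td}(T_{\operatorname{pr}})\cap\operatorname{pr}^*\delta_X(\alpha)$, and by Lemma~\ref{lem:cone} this lies in $(h+s)\cap A_*(X')_{\mathbb Q}$. The operator $\operatorname{td}(T_{\operatorname{pr}})$ is invertible and commutes with $h+s$, so $\operatorname{pr}^*\delta_X(\alpha)=(h+s)\cap\gamma$ for some $\gamma$. Write $\gamma=\sum_{i=0}^ns^i\cap\operatorname{pr}^*\gamma_i$ as in (C4). Then
\[
\operatorname{pr}^*\delta_X(\alpha)=\operatorname{pr}^*(h\cap\gamma_0)+\sum_{i=1}^ns^i\cap\operatorname{pr}^*(h\cap\gamma_i+\gamma_{i-1}).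
\]
By uniqueness in (C4), $\delta_X(\alpha)=h\cap\gamma_0$ and $\gamma_{i-1}=-h\cap\gamma_i$ for $1\le i\le n$. Hence $\delta_X(\alpha)=(-1)^nh^{n+1}\cap\gamma_n=0$. This proves Theorem~\ref{thm:schemes}. \qed

\begin{thebibliography}{9}

\bibitem{Fulton}
Fulton, \emph{Intersection Theory}.

\bibitem{KS}
Kazuhiko Kurano and Vasudevan Srinivas, \emph{A local ring such that the map between Grothendieck groups with rational coefficient induced by completion is not injective}, arXiv:0707.0547 (2007).

\end{thebibliography}
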